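
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Plactic monoids and upper triangular tropical matrices\\ generate different varieties from rank four on}


\begin{abstract}
Let $\mathbb{P}_n$ be the plactic monoid of rank $n$ and $UT_n(\mathbb{T})$ the semigroup of $n\times n$ upper triangular matrices over the max-plus semiring. It is known that these two semigroups satisfy the same semigroup identities for $n\le 3$. We show that they do not for any $n\ge 4$: there is an identity in $n$ variables that fails in $\mathbb{P}_n$ but holds in $UT_j(\mathbb{T})$ for every $j\le 2n-4$, and for $n\ge 6$ even for every $j\le 2n-3$. Together with known results this implies that, for $n\ge4$, $\mathbb{P}_n$ does not generate the variety of any $UT_j(\mathbb{T})$. The proof compares two ways of reading a word. Triangular matrices with a common diagonal see only the convex hulls of the sets of occurrences of short scattered subwords, while Greene's invariants, on suitably encoded words, maximize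 a linear function over fillings of a rectangle.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathbb{T}=\mathbb{R}\cup\{-\infty\}$ be the tropical semiring, with addition $\max$ and multiplication $+$. Let $UT_n(\mathbb{T})$ be the semigroup of $n\times n$ matrices over $\mathbb{T}$ with all entries below the diagonal equal to $-\infty$, under the product $(XY)_{ij}=\max_l (X_{il}+Y_{lj})$.

The \emph{plactic monoid} $\mathbb{P}_n$ of rank $n$ is generated by $[n]=\{1<2<\dots<n\}$ subject to the Knuth relations
\[
xzy=zxy\quad(x\le y<z),\qquad yxz=yzx\quad(x<y\le z),\qquad x,y,z\in[n].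
\]

A \emph{semigroup identity} $u=v$ is a pair of nonempty words over an alphabet of variables. It holds in a semigroup $S$ if both sides are equal under every assignment of elements of $S$ to the variables; we then also call it an identity of $S$. We write $\operatorname{var}S$ for the semigroup variety generated by $S$. Thus $\operatorname{var}S\subseteq\operatorname{var}S'$ if and only if every identity of $S'$ holds in $S$, and $\operatorname{var}S=\operatorname{var}S'$ if and only if $S$ and $S'$ satisfy the same identities.

The following facts are known.
\begin{itemize}
\item[(i)] For every $n$, every identity of $\mathbb{P}_n$ holds in $UT_n(\mathbb{T})$.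
\item[(ii)] For every $n$, every identity of $UT_d(\mathbb{T})$ with $d=\lfloor n^2/4+1\rfloor$ holds in $\mathbb{P}_n$.
\item[(iii)] For $n\le3$, $\operatorname{var}\mathbb{P}_n=\operatorname{var}UT_n(\mathbb{T})$.
\item[(iv)] If $\operatorname{var}\mathbb{P}_n=\operatorname{var}UT_k(\mathbb{T})$ for some $k$, then $k=n$.
\end{itemize}
By (i) and (ii), $\operatorname{var}\mathbb{P}_n$ lies between $\operatorname{var}UT_n(\mathbb{T})$ and $\operatorname{var}UT_d(\mathbb{T})$. For $n\le3$ we have $d=n$, in accordance with (iii), whereas $d>n$ for $n\ge4$, so from rank four on the two bounds leave room for a difference. Whether $\operatorname{var}\mathbb{P}_n=\operatorname{var}UT_n(\mathbb{T})$ for any $n\ge4$ is asked in \cite{Aird}. The answer is no.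

\begin{theorem}\label{thm:main}
Let $n\ge4$, and put $N=2n-4$ if $n\in\{4,5\}$ and $N=2n-3$ if $n\ge6$. There is a semigroup identity in $n$ variables that holds in $UT_j(\mathbb{T})$ for every $j\le N$ and fails in $\mathbb{P}_n$. In particular it holds in $UT_n(\mathbb{T})$, because $n\le 2n-4\le N$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(a)] $\operatorname{var}\mathbb{P}_n=\operatorname{var}UT_n(\mathbb{T})$ if and only if $n\le3$. For $n\ge4$, with $d=\lfloor n^2/4+1\rfloor$,
\[
\operatorname{var}UT_n(\mathbb{T})\subsetneq\operatorname{var}\mathbb{P}_n\subsetneq\operatorname{var}UT_d(\mathbb{T}).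
\]
\item[(b)] For $n\ge4$, $\mathbb{P}_n$ does not generate the same variety as $UT_j(\mathbb{T})$ for any $j$.
\item[(c)] Let $D(n)$ be the least $j$ such that $\mathbb{P}_n$ satisfies all identities of $UT_j(\mathbb{T})$. Then $D(n)=\lfloor n^2/4+1\rfloor$ for $1\le n\le 6$, so that (ii) is sharp there: $D(4)=5$, $D(5)=7$, $D(6)=10$. For $n\ge6$,
\[
2n-2\le D(n)\le\lfloor n^2/4+1\rfloor .
\]
\end{itemize}
\end{corollary}

The value of $D(n)$ for $n\ge7$ is not determined here. Theorem~\ref{thm:main} uses, besides what is proved below, only Greene's invariance theorem (recalled in Section~\ref{sec:fillings}). The corollary also uses (i)--(iv).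

\subsection{The idea}

The identity has the form $g(U)=g(V)$, where $U,V$ are words over an auxiliary alphabet $A$ and $g$ replaces each letter of $A$ by a word over $[n]$. All words $g(a)$, $a\in A$, have the same \emph{content}: for each $c\in[n]$, the number of occurrences of $c$ in $g(a)$ does not depend on $a$. There are three ingredients.

\emph{What matrices see} (Section~\ref{sec:hulls}). Because of the equal contents, substituting upper triangular matrices into $g(U)$ and $g(V)$ amounts to substituting, for the letters of $A$, upper triangular matrices with a common diagonal. For such matrices of size $N$, the product along a word $W$ of given length depends only on the convex hulls of the sets of occurrences of scattered subwords of length at most $N-1$ in $W$.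

\emph{What the plactic monoid sees} (Sections~\ref{sec:fillings} and~\ref{sec:hooks}). For a suitable $g$, a Greene invariant $\ell_k(g(W))$ is, up to a constant, the maximum of a linear function over certain scattered subwords of $W$ of length $k(n-k)$, provided that there are any. Now
\[
k(n-k)-(n-1)=(k-1)(n-k-1)
\]
is positive exactly when $2\le k\le n-2$, which is possible only for $n\ge4$. This is where the hypothesis $n\ge4$ enters: in this range the invariant looks at longer scattered subwords than $n\times n$ matrices do.

\emph{Two words that matrices confuse} (Sections~\ref{sec:four} and~\ref{sec:words}). We construct $U$ and $V$ that differ in one position. Every short scattered subword through this position can be moved both to the left and to the right, so it does not affect the convex hulls. The plactic invariant nevertheless notices the change. Section~\ref{sec:four} carries this out for $n=4$, where it is short; the later sections extend each half to general $n$.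

\section{What upper triangular matrices see}\label{sec:hulls}

\textbf{Conventions.} The positions of a word $W$ form an interval of integers, and $W_t$ is the letter at position $t$. A \emph{chain} of $W$ is a tuple $t=(t_1<\dots<t_r)$ of positions with $r\ge1$; its length is $r$, its \emph{entries} are the $t_p$, and its \emph{pattern} is the word $W_{t_1}\cdots W_{t_r}$. We write $\operatorname{Occ}_w(W)\subseteq\mathbb{R}^{|w|}$ for the finite set of chains of $W$ with pattern $w$. A chain $t$ with pattern $w$ is \emph{interior} if
\[
t=\theta t'+(1-\theta)t''\quad\text{with } t'\ne t''\text{ in }\operatorname{Occ}_w(W)\text{ and } 0<\theta<1 ,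
\]
that is, if it can be moved in two opposite directions without changing its pattern. A \emph{factor} of $W$ is a block of consecutive positions, or the word read there. Shifting the positions of all words involved by a common integer affects neither interiority nor the equality of convex hulls of sets $\operatorname{Occ}_w$.

The smallest case shows what happens. Let $\psi(a)=\begin{pmatrix} d_1& x_a\\ -\infty& d_2\end{pmatrix}$ with real $d_1,d_2$ independent of the letter $a$, and let $W$ have positions $1,\dots,L$. Then
\[
\psi(W)_{12}=\max_{1\le t\le L}\big[(t-1)d_1+x_{W_t}+(L-t)d_2\big].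
\]
The occurrences $t$ of a given letter $a$ contribute $x_a$ plus the maximum of a function affine in $t$, so only the first and the last occurrence of $a$ matter, that is, $\operatorname{conv}\operatorname{Occ}_a(W)$. In general the same happens with chains of length up to $N-1$; some care is needed because diagonal entries may be $-\infty$.

\begin{lemma}\label{lem:hull}
Let $U,V\in A^+$ have positions $1,\dots,L$, with $\operatorname{conv}\operatorname{Occ}_w(U)=\operatorname{conv}\operatorname{Occ}_w(V)$ for all $w$ with $1\le|w|\le N-1$. Let $\psi:A^+\to UT_N(\mathbb{T})$ be a morphism such that all $\psi(a)$, $a\in A$, have the same diagonal $(d_1,\dots,d_N)$. Then $\psi(U)=\psi(V)$.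
\end{lemma}

\begin{proof}
The $i$th diagonal entry of both products is $Ld_i$. Let $i<j$ and $W\in\{U,V\}$. By definition of the product,
\[
\psi(W)_{ij}=\max\ \sum_{t=1}^{L}\psi(W_t)_{s_{t-1}s_t}
\]
over all sequences $i=s_0\le s_1\le\dots\le s_L=j$. Such sequences correspond bijectively to pairs consisting of their distinct values $i=\rho_0<\dots<\rho_r=j$, where $1\le r\le N-1$, and the chain $t_1<\dots<t_r$ of times of strict increase ($s_{t_p-1}=\rho_{p-1}$, $s_{t_p}=\rho_p$). Between $t_p$ and $t_{p+1}$ the sequence stays at $\rho_p$ for $\gamma_p(t)=t_{p+1}-t_p-1$ steps, where $t_0=0$ and $t_{r+1}=L+1$. Grouping by $\rho$ and by the pattern $w$ of the chain, we get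
\[
\psi(W)_{ij}=\max_{\rho,w}\Big[\sum_{p=1}^{r}\psi(w_p)_{\rho_{p-1}\rho_p}+\max_{t\in\operatorname{Occ}_w(W)}h_\rho(t)\Big],\qquad h_\rho(t)=\sum_{p=0}^{r}\gamma_p(t)\,d_{\rho_p},
\]
with the conventions $0\cdot(-\infty)=0$ and $\max\emptyset=-\infty$. Here the common diagonal is used: the weight of the steps that stay does not depend on the letters read there.

It remains to see that the inner maximum depends only on $Q=\operatorname{conv}\operatorname{Occ}_w(W)$. Let $I=\{p:d_{\rho_p}=-\infty\}$. The affine functions $\gamma_p$ are nonnegative on $Q$, so $Q_I=\{t\in Q:\gamma_p(t)=0\text{ for all }p\in I\}$ is a face of $Q$ (possibly empty), and therefore $Q_I=\operatorname{conv}(\operatorname{Occ}_w(W)\cap Q_I)$. For $t\in\operatorname{Occ}_w(W)$ we have $h_\rho(t)=-\infty$ if $t\notin Q_I$, and otherwise $h_\rho(t)=\sum_{p\notin I}\gamma_p(t)d_{\rho_p}$, an affine function of $t$. So the inner maximum is the maximum of this affine function over $Q_I$, and it is $-\infty$ if $Q_I=\emptyset$.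
\end{proof}

\begin{corollary}\label{cor:identity}
Let $U,V$ be as in Lemma~\ref{lem:hull}, and let $g:A^+\to[n]^+$ be a morphism such that all words $g(a)$, $a\in A$, have the same content. Then $g(U)=g(V)$, with $1,\dots,n$ read as variables, is an identity of $UT_j(\mathbb{T})$ for all $j\le N$.
\end{corollary}

\begin{proof}
Let $\theta:[n]^+\to UT_N(\mathbb{T})$ be any morphism. The diagonal of $\theta(g(a))$ is the entrywise sum of the diagonals of the $\theta$-images of the letters of $g(a)$, so it depends only on the content of $g(a)$ and hence not on $a$. Lemma~\ref{lem:hull} applied to $\psi=\theta\circ g$ gives $\theta(g(U))=\theta(g(V))$. For $j<N$, padding matrices with entries $-\infty$ embeds $UT_j(\mathbb{T})$ in $UT_N(\mathbb{T})$.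
\end{proof}

To verify equality of hulls we use the following criterion.

\begin{lemma}\label{lem:interior}
Let $U,V$ be words on the same positions that differ only at position $\tau$. Suppose that every chain of $U$ and every chain of $V$ that has length at most $K$ and has $\tau$ as an entry is interior. Then $\operatorname{conv}\operatorname{Occ}_w(U)=\operatorname{conv}\operatorname{Occ}_w(V)$ for all $w$ with $1\le|w|\le K$.
\end{lemma}

\begin{proof}
Let $O$ be the set of chains with pattern $w$ that avoid $\tau$; it is the same set for $U$ and for $V$. The polytope $\operatorname{conv}\operatorname{Occ}_w(U)$ is the convex hull of its extreme points. These belong to $\operatorname{Occ}_w(U)$ and are not interior, so they belong to $O$. Hence $\operatorname{conv}\operatorname{Occ}_w(U)=\operatorname{conv}O$, also if these sets are empty. The same argument applies to $V$.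
\end{proof}

\section{What the plactic monoid sees: fillings of a rectangle}\label{sec:fillings}

For a word $w$ over $[n]$ let $\ell_k(w)$ be the largest total length of $k$ disjoint nondecreasing subsequences of $w$. Equivalently, it is the largest cardinality of a union of $k$ nondecreasing subsequences, since repeated positions can be deleted from all but one of them.

\begin{theorem}[Greene; see {\cite{Greene}} and {\cite[\S3.1, Lemma~2]{Fulton}}]\label{thm:greene}
If $w=w'$ in $\mathbb{P}_n$, then $\ell_k(w)=\ell_k(w')$ for every $k\ge 1$.
\end{theorem}

So it suffices to make $\ell_k$ sensitive to the fine structure of a word. Fix $1\le k\le n-1$ and put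
\[
\mu=n-k,\qquad A=\{a_1,\dots,a_{n-1},z\}.
\]
The boxes of the rectangle $[k]\times[\mu]$ carry letters: box $(i,j)$ carries $a_{k+j-i}$. The index runs from $1$ at $(k,1)$ to $n-1$ at $(1,\mu)$ and is constant along diagonals. For instance, for $n=7$ and $k=3$ the letters are
\begin{equation}\label{eq:array}
\begin{array}{cccc}
a_3&a_4&a_5&a_6\\
a_2&a_3&a_4&a_5\\
a_1&a_2&a_3&a_4
\end{array}
\end{equation}
with rows indexed by $i$ and columns by $j$. A \emph{filling} of a word $W\in A^+$ with positions $1,\dots,L$ is a map $t:[k]\times[\mu]\to[L]$, strictly increasing in each coordinate, with $W_{t(i,j)}=a_{k+j-i}$ for all $(i,j)$.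

\begin{proposition}\label{prop:fillings}
Let $L\ge1$ and $\alpha_1,\dots,\alpha_{n-1}\in\mathbb{Z}$. There are a morphism $g:A^+\to[n]^+$ with all words $g(a)$, $a\in A$, of equal content, and an integer $\kappa_0$, such that for every word $W\in A^+$ with positions $1,\dots,L$ that has a filling,
\[
\ell_k(g(W))=\kappa_0+\max_{t\ \mathrm{filling}}\Phi(t),\qquad \Phi(t)=\sum_{i=1}^{k}\sum_{j=1}^{\mu}\alpha_{k+j-i}\,t(i,j).
\]
\end{proposition}

For example, if $n=2$ and $k=1$, a filling is an occurrence of $a_1$. With $\alpha_1=1$ the invariant $\ell_1$ reads the last occurrence of $a_1$, with $\alpha_1=-1$ the first.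

The word $g(a)$ will consist of two decreasing blocks, so that a nondecreasing subsequence is confined to one letter value, its \emph{level}, within each block. Three scales of exponents are used. A large constant $C$ forces $k$ optimal subsequences to be at $k$ different levels in every block. A middle constant $Q$ rewards a subsequence for rising past level $c$ between the two blocks of $g(a_c)$; collecting all rewards amounts to a filling. The smallest scale, a vector $x$, records when the rises happen.

\begin{proof}
\textbf{Construction.} Let $x\in\mathbb{Z}^n$ be given by $x_n=0$ and $x_c-x_{c+1}=\alpha_c$. Put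
\[
X=\max_c|x_c|,\qquad Q=2kLX+1,\qquad Y=X+Q,\qquad R=2L,\qquad C=2kRY+1 .
\]
Let $\varepsilon_{a_c}\in\mathbb{Z}^n$ have the entry $Q$ in coordinates $1,\dots,c$ and $0$ elsewhere, let $\varepsilon_z=0$, and let $\mathbf{1}=(1,\dots,1)$. For a vector $v$ of nonnegative integers put $\Delta(v)=n^{v(n)}\cdots 2^{v(2)}1^{v(1)}$. Define
\[
g(a)=\Delta(\varepsilon_a+C\mathbf{1})\,\Delta(x-\varepsilon_a+C\mathbf{1}),\qquad a\in A .
\]
All exponents are positive because $C>Y$. In each $g(a)$ the letter $c$ occurs $x_c+2C$ times, so the contents are equal.

Let $W$ have positions $1,\dots,L$. Then $g(W)=\Delta(v_1+C\mathbf{1})\cdots\Delta(v_R+C\mathbf{1})$ with $v_{2t-1}=\varepsilon_{W_t}$ and $v_{2t}=x-\varepsilon_{W_t}$, and all entries of the $v_s$ have absolute value at most $Y$. We call the factors $\Delta(v_s+C\mathbf 1)$ blocks.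

\textbf{Step 1: levels.} We claim that
\begin{equation}\label{eq:levels}
\ell_k(g(W))=\max_{h_1,\dots,h_k}\ \sum_{s=1}^{R}\ \sum_{c\in\{h_1(s),\dots,h_k(s)\}}\big(v_s(c)+C\big),
\end{equation}
where the $h_i:[R]\to[n]$ are nondecreasing and the inner sum is over a set, without repetition.

For ``$\le$'': each block is nonincreasing, so a nondecreasing subsequence uses a single letter value $h(s)$ in each block $s$ that it meets. For a block that it misses, let $h(s)$ be the value in the last earlier block met, or $1$ if there is none. Then $h$ is nondecreasing, and $k$ subsequences together cover at most the displayed number of positions. For ``$\ge$'': given nondecreasing $h$, the positions in block $s$ carrying the letter $h(s)$, over all $s$, form a nondecreasing subsequence, and the union of these for $h_1,\dots,h_k$ has exactly the displayed size.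

If $h_i(s)=h_{i'}(s)$ for some $s$ and some $i\ne i'$, then the double sum in \eqref{eq:levels} has at most $kR-1$ summands, so it is at most $(kR-1)C+kRY$. The constant functions $h_i\equiv i$ give at least $kRC-kRY$, which is larger since $C>2kRY$. Hence the maximum is attained only by tuples with $k$ distinct values at each $s$. Sorting the values at each $s$ does not change the double sum and keeps the functions nondecreasing, because for each $p$ the $p$th largest of nondecreasing functions is nondecreasing. We may therefore restrict to tuples with $h_1(s)>\dots>h_k(s)$ for all $s$, which we call \emph{strict}, and obtain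
\begin{equation}\label{eq:strict}
\ell_k(g(W))=kRC+\max_{\text{strict}}\ \sum_{i=1}^{k}\sum_{s=1}^{R}v_s(h_i(s)).
\end{equation}

\textbf{Step 2: bonuses.} Let $h$ be nondecreasing and $t\in[L]$. Then
\begin{align*}
v_{2t-1}(h(2t-1))+v_{2t}(h(2t))&=x_{h(2t)}+\varepsilon_{W_t}(h(2t-1))-\varepsilon_{W_t}(h(2t))\\
&=x_{h(2t)}+Q\cdot\big[\,W_t=a_c\text{ with }h(2t-1)\le c<h(2t)\,\big],
\end{align*}
where the bracket is $1$ if the statement holds and $0$ otherwise. If it is $1$, we say that $h$ has a \emph{bonus} at $t$.

In a strict tuple, $h_i$ takes values in $[k+1-i,\,n+1-i]$, an interval with $\mu+1$ elements. Each bonus raises $h_i$ by at least one, so $h_i$ has at most $\mu$ bonuses. It has exactly $\mu$ if and only if it starts at $h_i(1)=k+1-i$ and rises only from $2t-1$ to $2t$ for $\mu$ values $t(i,1)<\dots<t(i,\mu)$ of $t$, each time by exactly $1$, and $W_{t(i,j)}=a_{k-i+j}$; indeed the $j$th rise goes from level $k-i+j$ to the next one.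

For tuples of such functions, $h_i(2t)=k+1-i+N_i(t)$ with $N_i(t)=\#\{j:t(i,j)\le t\}$, and $h_i(2t+1)=h_i(2t)$ for $t<L$. So strictness means $N_i(t)\ge N_{i+1}(t)$ for all $i<k$ and all $t$, that is, $t(i,j)\le t(i+1,j)$ for all $i<k$ and all $j$. Since the letters at these two positions differ, this is the same as $t(i,j)<t(i+1,j)$. Hence strict tuples with $k\mu$ bonuses correspond bijectively to fillings.

The part of the double sum in \eqref{eq:strict} that is not due to bonuses is $\sum_{i,t}x_{h_i(2t)}$, of absolute value at most $kLX$. As $Q>2kLX$, once a filling exists the maximum is attained only by tuples with all $k\mu$ bonuses. For such a tuple, $x_c=x_{c+1}+\alpha_c$ gives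
\[
x_{h_i(2t)}=x_{n+1-i}+\sum_{j:\,t<t(i,j)}\alpha_{k-i+j},\qquad\text{so}\qquad \sum_{t=1}^{L}x_{h_i(2t)}=Lx_{n+1-i}+\sum_{j=1}^{\mu}\big(t(i,j)-1\big)\alpha_{k-i+j}.
\]
Summing over $i$, we obtain the value of $\Phi$ at the corresponding filling plus a number that depends only on $k$, $n$, $L$ and the $\alpha_c$.
\end{proof}

\begin{remark}\label{rem:boxes}
A filling takes $k\mu$ distinct values: boxes with different letters have different values, and boxes with the same letter lie on a diagonal, along which $t$ strictly increases. For each order in which the values may increase over the boxes, the corresponding fillings are exactly the chains with one fixed pattern of length $k\mu$, and $\Phi$ is linear on them. Hence, if $U$ and $V$ both have positions $1,\dots,L$ and the same hulls $\operatorname{conv}\operatorname{Occ}_w$ for all $w$ with $|w|=k\mu$, and one of them has a filling, then so does the other, and $\ell_k(g(U))=\ell_k(g(V))$. In this encoding a difference between $U$ and $V$ must therefore be invisible to chains of length at most $N-1$ but visible to chains of length $k(n-k)\le\lfloor n^2/4\rfloor$. In particular $k=1$ is of no use for $N=n$.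
\end{remark}

\section{The case $n=4$}\label{sec:four}

Here we take $k=2$ and prove Theorem~\ref{thm:main} for $n=4$, $N=4$. We write $a,b,c$ for $a_1,a_2,a_3$, so $A=\{a,b,c,z\}$.

\subsection{A plactic position reader}

The letters on the $2\times2$ square, and the conditions on a filling, are
\[
\begin{array}{cc} b&c\\ a&b\end{array}
\qquad\qquad t(1,1)<t(1,2)<t(2,2),\quad t(1,1)<t(2,1)<t(2,2).
\]
So a filling is a $b$, followed by a $c$ and an $a$ in either order, followed by a $b$. By choosing the weights on different scales we make the optimal filling hold $c$ and $a$ tightly to the first $b$.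

\begin{lemma}\label{lem:reader4}
Let $L\ge1$, $M=4L+1$, $\alpha_2=1+M+M^2$, $\alpha_3=-M^2$, $\alpha_1=-M$. Let $W$ have positions $1,\dots,L$, let $q'$ be the last position of $b$ in $W$, suppose that $W$ has a factor $bca$ starting before $q'$, and let $q$ be the largest such starting position. Then $W$ has a filling and
\[
\max_t\Phi(t)=q+(1+M+M^2)q'-M^2-2M .
\]
\end{lemma}

\begin{proof}
For a filling $t$ write $p=t(1,1)$ and $p'=t(2,2)$. Then
\[
\Phi(t)=M^2\big[p'-(t(1,2)-p)\big]+M\big[p'-(t(2,1)-p)\big]+\big[p+p'\big].
\]
Consider the brackets from left to right. The first is at most $q'-1$, with equality if and only if $p'=q'$ and $t(1,2)=p+1$. If this holds, then position $p+1$ carries $c$, so $t(2,1)\ge p+2$ and the second bracket is at most $q'-2$, with equality if and only if $t(2,1)=p+2$. If this holds too, $W$ has a factor $bca$ at $p<q'$, so $p\le q$ and the third bracket is at most $q+q'$.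

All three bounds are attained by $t(1,1)=q$, $t(1,2)=q+1$, $t(2,1)=q+2$, $t(2,2)=q'$. This is a filling: $q'>q$ carries $b$, while $q+1,q+2$ carry $c,a$, so $q'>q+2$. Each bracket has absolute value at most $2L$, so its values at two fillings differ by at most $4L=M-1$. A loss of at least $1$ in the first bracket costs at least $M^2-(M-1)(M+1)=1$ in total, and if the first bracket is optimal, a loss in the second costs at least $M-(M-1)=1$. Hence the displayed filling is optimal, and evaluating $\Phi$ at it gives the formula.
\end{proof}

So, up to known constants, $\ell_2$ of the encoded word reads the positions of the last $b$ and of the last factor $bca$ before it. We now hide a factor $bca$ from all chains of length $3$.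

\subsection{Annuli}

We state the hiding device for arbitrary $n$, since it will be used again. The idea is to surround the place $\tau$ of the change by $K$ concentric pairs of words $A_r$. A chain with at most $K$ entries, one of them at $\tau$, misses one of these pairs. If both members of this pair contain a copy of whatever the chain reads inside, then the inner part of the chain can be moved to the left and to the right.

For a finite nonempty set $\mathcal{X}=\{X_1,\dots,X_s\}$ of words, put
\[
\langle\mathcal{X}\rangle=zX_1zX_2z\cdots zX_sz .
\]
Two factors of a word \emph{overlap} if they share a position. We shall often use the following property.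
\begin{itemize}
\item[(Z)] In any word, a $z$-free factor that overlaps a displayed factor $\langle\mathcal{X}\rangle$ lies inside one of its $X_i$.
\end{itemize}
Indeed, each $X_i$ is enclosed between two letters $z$.

\begin{lemma}[annuli]\label{lem:annuli}
Let $F\in A^+$ be a $z$-free word. Let $W_0,W_0'$ be words on the same positions that differ only at $\tau$. Suppose that $F$ occurs exactly once as a factor in $W_0$, on a set of positions $S\ni\tau$, and does not occur in $W_0'$. Let $K\ge1$ and, for $r=1,\dots,K$,
\[
A_r=\big\langle\{X\in A^{|W_{r-1}|}: F\text{ is not a factor of }X\}\big\rangle,\qquad W_r=A_rW_{r-1}A_r,\qquad W_r'=A_rW_{r-1}'A_r .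
\]
\begin{itemize}
\item[(a)] $F$ occurs in $W_r$ exactly once as a factor, namely at $S$ in the central $W_0$, and does not occur in $W_r'$.
\item[(b)] Let $U=PW_KP'$ and $V=PW_K'P'$ for some words $P,P'$. Every chain of $V$ of length at most $K$ having $\tau$ as an entry is interior. Every chain of $U$ of length at most $K$ that has $\tau$ as an entry, but does not contain all of $S$, is interior.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (Z), a factor $F$ of $W_r$ or $W_r'$ that overlaps one of the outer words $A_r$ lies inside a listed word $X$, which is impossible. So it lies in $W_{r-1}$ or $W'_{r-1}$, and induction on $r$ applies.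

(b) Let $t$ be such a chain and $w$ its pattern. At most $K-1$ of its entries differ from $\tau$, and there are $K$ pairs of words $A_r$. So there is an $r\in[1,K]$ such that neither of the two words $A_r$ adjacent to the central $W_{r-1}$ (in $V$: $W_{r-1}'$) contains an entry of $t$. Let $T\ni\tau$ be the set of entries of $t$ in this central factor, and let $X$ arise from the central factor by replacing all letters at positions outside $T$ by $z$.

Suppose $F$ were a factor of $X$. Being $z$-free, it would use only positions in $T$, so it would also be a factor of the central $W_{r-1}$ (in $V$: $W'_{r-1}$). By (a), the word in question would be $U$ and $S\subseteq T$, which is excluded. So $X$ is one of the words listed in $A_r$. Hence there are integers $\xi,\eta>0$ such that translating $T$ by $-\xi$ moves it into the copy of $X$ in the left $A_r$, translating $T$ by $+\eta$ moves it into the copy of $X$ in the right $A_r$, and both translations preserve letters. All other entries of $t$ lie outside the central $W_r$ (in $V$: $W_r'$). Moving the entries of $T$ in these two ways and fixing all others, we obtain chains $t'\ne t''$ with pattern $w$, and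 $t=\frac{\eta}{\xi+\eta}t'+\frac{\xi}{\xi+\eta}t''$.
\end{proof}

The chains containing all of $S$ are not covered, because the annuli must not contain $F$: a factor $F$ in a right-hand $A_r$ would lie to the right of $S$ in both $U$ and $V$, and the position reader, which looks for the last $F$, would no longer notice the change at $\tau$. So these chains need separate room to move.

\subsection{The two words}

Let $F=bca$, $W_0=bca$, $W_0'=bcz$ and $K=3$, and apply Lemma~\ref{lem:annuli} with
\[
U=F\,W_3\,F,\qquad V=F\,W_3'\,F .
\]
Let the positions be $1,\dots,L$. Let $S$ be the set of positions of the central $W_0$, and let $p=\min S>1$ and $\tau=\max S$.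

\emph{Matrices of size $4$ do not separate $U$ and $V$.} We check the hypothesis of Lemma~\ref{lem:interior}. By Lemma~\ref{lem:annuli}(b), the only chain of length at most $3$ through $\tau$ that remains is the chain $S$ in $U$. Translating $S$ to the first three positions and to the last three positions of $U$ gives two chains with pattern $bca$, and $S$ lies strictly between them on a line. So $S$ is interior, and the hulls agree for $1\le|w|\le3$.

\emph{$\mathbb{P}_4$ separates them.} The last $b$ is, in both words, at the first position $q'=L-2$ of the final $F$. Since $W_3$ and $W_3'$ begin and end with $z$, a factor $bca$ starting before $q'$ is either the initial $F$ or lies in $W_3$ (in $V$: $W_3'$). By Lemma~\ref{lem:annuli}(a), the largest starting position is $p$ in $U$ and $1$ in $V$.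

Now take $g$ from Proposition~\ref{prop:fillings} with the weights of Lemma~\ref{lem:reader4}. By Corollary~\ref{cor:identity}, $g(U)=g(V)$ is an identity of $UT_j(\mathbb{T})$ for $j\le4$. On the other hand, assign to each of the variables $1,2,3,4$ the generator of $\mathbb{P}_4$ with the same name. By Lemma~\ref{lem:reader4}, $\ell_2(g(U))-\ell_2(g(V))=p-1>0$, so by Theorem~\ref{thm:greene} the two sides differ in $\mathbb{P}_4$. This proves Theorem~\ref{thm:main} for $n=4$.

\medskip
For larger $n$, each half needs a new idea. The rectangle has more boxes, and its letters are repeated along diagonals; the position reader has to be organized by hooks (Section~\ref{sec:hooks}). And a chain can now contain $S$ \emph{and} further entries, which must be moved together with $S$ (Section~\ref{sec:words}).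

\section{Reading hooks}\label{sec:hooks}

From now on let $1\le k\le\mu=n-k$. For $1\le i\le k$ let
\[
H_i=\{(i,j):i\le j\le\mu\}\cup\{(i',i):i<i'\le k\}
\]
be the set of boxes whose smaller coordinate is $i$. It is a hook with corner $(i,i)$, arm to the right and leg downward. As $k\le\mu$, the hooks $H_1,\dots,H_k$ partition $[k]\times[\mu]$. The corner of $H_i$ carries $a_k$, the arm carries $a_{k+1},\dots,a_{n-i}$, and the leg carries $a_{k-1},\dots,a_i$, so $H_i$ carries each of $a_i,\dots,a_{n-i}$ exactly once.

We want an optimal filling to read each hook as a block of consecutive positions, in some fixed order of its letters. The weights cannot be chosen hook by hook, because $\alpha_c$ is attached to a letter and hence shared by all boxes on a diagonal. So we let the words read on the hooks be prefixes of one another. Put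
\[
F_k=a_ka_{k+1}\cdots a_{n-k},\qquad F_i=F_{i+1}\,a_{n-i}\,a_i\quad(1\le i<k).
\]
Then $F_i$ contains each of $a_i,\dots,a_{n-i}$ exactly once and has length $f_i:=n+1-2i$. Write $F_1=y_0y_1\cdots y_{n-2}$; thus $y_0=a_k$ and $F_i=y_0\cdots y_{f_i-1}$ is a prefix of $F_1$. In $F_1$ the letters $a_k,a_{k+1},\dots,a_{n-1}$ occur in this order, and so do $a_k,a_{k-1},\dots,a_1$. In the example \eqref{eq:array}, $F_3=a_3a_4$, $F_2=a_3a_4a_5a_2$ and $F_1=a_3a_4a_5a_2a_6a_1$. For $n=4$, $k=2$ we have $F_2=b$ and $F_1=bca$ in the notation of Section~\ref{sec:four}.

For $W\in A^+$ let $q_k(W)$ be the largest starting position of a factor $F_k$ in $W$, and for $i=k-1,\dots,1$ let $q_i(W)$ be the largest starting position of a factor $F_i$ that is less than $q_{i+1}(W)$. Call $W$ \emph{good} if $q_k(W),\dots,q_1(W)$ all exist.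

\begin{proposition}\label{prop:hooks}
For every $L\ge1$ there are a morphism $g:A^+\to[n]^+$ with all words $g(a)$, $a\in A$, of equal content, and integers $\kappa,\sigma_1=1,\sigma_2,\dots,\sigma_k$, such that for every good word $W$ with positions $1,\dots,L$,
\[
\ell_k(g(W))=\kappa+\sum_{i=1}^{k}\sigma_i\,q_i(W).
\]
\end{proposition}

\begin{proof}
Let $M=2kL+1$, and write $\alpha(a_c)=\alpha_c$. Choose
\[
\alpha(y_0)=\sum_{e=0}^{n-2}M^e,\qquad \alpha(y_s)=-M^{\,n-1-s}\quad(1\le s\le n-2),
\]
and let $g$ and $\kappa_0$ be given by Proposition~\ref{prop:fillings}. We have to show that a good word $W$ with positions $1,\dots,L$ has a filling, and to compute $\max\Phi$. Write $q_i=q_i(W)$.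

\textbf{$\Phi$ in powers of $M$.} For a filling $t$ let $t_{i,s}$ be its value at the box of $H_i$ with letter $y_s$, $0\le s\le f_i-1$, and let $r_i=t_{i,0}=t(i,i)$. Since every other box of $H_i$ lies to the right of or below the corner,
\begin{equation}\label{eq:order}
t_{i,s}>r_i\quad(s\ge1),\qquad r_i<t(i,i+1)<r_{i+1}\quad(i<k).
\end{equation}
The contribution of $H_i$ to $\Phi$ is
\[
\sigma_ir_i-\sum_{s=1}^{f_i-1}M^{n-1-s}(t_{i,s}-r_i),\qquad \sigma_i=\alpha(y_0)-\sum_{s=1}^{f_i-1}M^{n-1-s}=\sum_{e=0}^{2i-2}M^e ,
\]
because the exponents $n-1-s$ run from $n-2$ down to $n-1-(n-2i)=2i-1$. In particular $\sigma_1=1$. Put $s(e)=n-1-e$. For $1\le e\le n-2$ the box of $H_i$ with letter $y_{s(e)}$ exists if and only if $s(e)\le f_i-1=n-2i$, that is, $2i\le e+1$. Therefore $\Phi=\sum_{e=0}^{n-2}M^e\Phi_e$ with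
\[
\Phi_e(t)=\sum_{i:\,2i\ge e+2}r_i-\sum_{i:\,2i\le e+1}\big(t_{i,s(e)}-r_i\big),\qquad |\Phi_e(t)|\le kL ,
\]
where the second sum is empty for $e=0$. As $M$ exceeds twice the bound on $|\Phi_e|$, maximizing $\Phi$ means maximizing $\Phi_{n-2},\Phi_{n-3},\dots,\Phi_0$ in this order of priority. We shall see that this pulls the letters $y_1,y_2,\dots$ one after the other close to the corners, and that a corner is pushed to the right by $\Phi_e$ only when its hook has already been completed.

\textbf{The canonical filling.} Put $t^*_{i,s}=q_i+s$. The letters are correct, since $F_i$ is a factor at $q_i$. The position $q_{i+1}>q_i$ carries $y_0$, which occurs in $F_i$ only at the first place, so $q_{i+1}\ge q_i+f_i$. Thus all values of $t^*$ on $H_i$ precede all those on $H_{i+1}$. Passing from $(i,j)$ to $(i,j+1)$ increases the hook index if $j<i$, and moves one step along the arm of the same hook, from $a_{k+j-i}$ to $a_{k+j-i+1}$, if $j\ge i$. Passing from $(i,j)$ to $(i+1,j)$ increases the hook index if $i<j$, and moves one step along the leg of the same hook, from $a_{k+j-i}$ to $a_{k+j-i-1}$, if $i\ge j$. In all cases $t^*$ increases, by the order of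 the letters in $F_1$. So $t^*$ is a filling.

\textbf{Maximality.} Let $t$ be any filling. For $0\le e\le n-1$ let $I(e)$ be the statement
\[
t_{i,s}=r_i+s\quad\text{for all } i\text{ and all } 1\le s\le\min(f_i-1,\,n-1-e).
\]
$I(n-1)$ is vacuous. Suppose that $I(e+1)$ holds, where $0\le e\le n-2$. We compare $\Phi_e(t)$ with $\Phi_e(t^*)$ term by term.
\begin{itemize}
\item Let $2i\ge e+2$. Then $f_i-1=n-2i\le n-1-(e+1)$, so by $I(e+1)$ the whole word $F_i$ is a factor of $W$ starting at $r_i$. Such $i$ form a final segment of $[k]$. By downward induction $r_i\le q_i$: this is the definition of $q_k$ if $i=k$; if $i<k$, then $r_i<r_{i+1}\le q_{i+1}$ by \eqref{eq:order}, so $r_i\le q_i$ by definition of $q_i$.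
\item Let $2i\le e+1$; then $e\ge1$ and $s(e)\le f_i-1$. By $I(e+1)$ the positions $r_i+1,\dots,r_i+s(e)-1$ carry $y_1,\dots,y_{s(e)-1}$, which differ from $y_{s(e)}$. As $t_{i,s(e)}>r_i$, it follows that $t_{i,s(e)}-r_i\ge s(e)$.
\end{itemize}
For $t^*$ these inequalities are equalities. Hence $\Phi_e(t)\le\Phi_e(t^*)$, and equality implies $t_{i,s(e)}=r_i+s(e)$ whenever $2i\le e+1$. For $2i\ge e+2$ the statements $I(e)$ and $I(e+1)$ require the same of $H_i$. So equality implies $I(e)$.

Descending from $e=n-2$, we conclude that either $\Phi_e(t)=\Phi_e(t^*)$ for all $e$, or, at the largest $e$ where they differ, $\Phi_e(t)\le\Phi_e(t^*)-1$. In the latter case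
\[
\Phi(t^*)-\Phi(t)\ge M^e-2kL\sum_{e'=0}^{e-1}M^{e'}=M^e-(M-1)\,\frac{M^e-1}{M-1}=1>0 .
\]
So $\max\Phi=\Phi(t^*)=\sum_i\sigma_iq_i-\sum_i\sum_{s=1}^{f_i-1}sM^{n-1-s}$. The last double sum does not depend on $W$, and it is absorbed, together with $\kappa_0$, into $\kappa$.
\end{proof}

\section{Two words that matrices confuse}\label{sec:words}

\subsection{What has to be hidden}

Fix either $k=2$ and $n\ge5$, or $k=3$ and $n\ge6$; in both cases $k\le n-k$. Put
\[
F=F_1,\quad |F|=n-1,\qquad G=F_2,\quad |G|=n-3,\qquad
m=\begin{cases}|G|-1&\text{if }k=2,\\ |G|&\text{if }k=3,\end{cases}\qquad K=|F|+m .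
\]
So $K=2n-5$ for $k=2$ and $K=2n-4$ for $k=3$, and $1\le m\le|G|<|F|\le K$. The words $F$, $G$ (and $F_3$ if $k=3$) are $z$-free, $G$ is a prefix of $F$, and $y_0$ occurs in each of them only at the first place.

As in Section~\ref{sec:four}, $U$ will contain an $F$ on a set $S_1$ of positions that is damaged in $V$, and a second $F$ on a set $S_2$ further right. This second copy serves two purposes. Its prefix $G$ fixes $q_2$, so that $q_1$ is the start of the last $F$ before it; and a chain $S_1$ can be moved right to $S_2$. A chain of length at most $K$ can now consist of $S_1$ and up to $m$ further entries. We describe a motion by the displacement $\delta$ of each entry. Let $D$ be the distance from $S_1$ to $S_2$.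

\emph{Motions to the left.} To the left of $S_1$ there is no restriction on what we put into our words, because the $q_i$ read \emph{last} occurrences. Suppose that a chain $t$ can be moved right, to a chain $t+\delta$ with the same pattern, where $\delta\ge1$ is nonincreasing along $t$. Then $t-\lambda\delta$ is strictly increasing for every $\lambda\ge0$, so for large $\lambda$ we can simply write the letters of $t$ at the positions $t-\lambda\delta$ far to the left. This makes $t$ interior. Since the added letters create new chains, we add $m+1$ such layers: one of them contains no entry of $t$, and the entries to the left of this layer can stay where they are. Likewise, entries far enough to the right can stay.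

\emph{Motions to the right.} Here we must be careful. Since $\delta$ has to be nonincreasing, while $S_1$ moves by $D$, the moving entries left of $S_1$ have to move by at least $D$ and those right of $S_1$ by at most $D$. To receive them, $F$ will be surrounded in both places by reservoirs $P^-$ and $P^+$ of words. There is one obstruction: $P^+$ must not contain $G$, as otherwise $q_2$ would move past $S_2$, and $q_1$ would find the intact $F$ on $S_2$ in both words. If $k=2$, the choice $m<|G|$ means that no $G$ need be received. If $k=3$, we can afford $m=|G|$: then $q_2$ is the start of the last $G$ that begins \emph{before} the last $F_3$, so one further $G$, whose prefix is that last $F_3$, may be placed at the very end of the word.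

\subsection{Construction}

\textbf{Reservoirs.} Let
\[
C_0=\langle A^m\rangle,\quad B=\big\langle\{X\in A^{m+1}:G\text{ is not a factor of }X\}\big\rangle,\quad P^-=C_0^{\,m+1},\quad P^+=B^{\,m+1},\quad F'=y_0\cdots y_{n-3}z .
\]
\begin{itemize}
\item[(C1)] Every word of length at most $m$ over $A$ is a factor of $C_0$. No factor $F$ overlaps a displayed $P^-$: by (Z) it would lie inside a word of length $m<|F|$.
\item[(C2)] By (Z), no factor $G$ overlaps a displayed $P^+$. Nor does a factor $F$: by (Z) it would lie inside one of the words $X$ listed in $B$, which would then contain $G$.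
\item[(C3)] Every word of length at most $m$ other than $G$ is a factor of $B$: its length is at most $|G|$, so it does not contain $G$, and padding it with letters $z$ on the right to length $m+1$ does not create a factor $G$, as $G$ is $z$-free. If $k=3$, every word obtained from $G$ by inserting one $z$ between two consecutive letters has length $m+1$, does not contain $G$, and so is a factor of $B$.
\end{itemize}

\textbf{Annuli.} Let $W_0=P^-FP^+$ and $W_0'=P^-F'P^+$. By (C1) and (C2), $F$ occurs in $W_0$ only at the displayed place, and it does not occur in $W_0'$ since $F'\ne F$. The two words differ only at the last position of the displayed $F$ and $F'$. So Lemma~\ref{lem:annuli} applies and provides $A_r$, $W_r$, $W_r'$ for $r\le K$.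

\textbf{Right part.} Let $\Theta$ be empty if $k=2$ and $\Theta=G$ if $k=3$. Put
\[
H_0=W_K\,P^-FP^+\,\Theta,\qquad H_0'=W_K'\,P^-FP^+\,\Theta,
\]
on the same positions. When we extend these words to the left, existing positions keep their indices. Let $S_1$ be the set of positions of the $F$ in the central $W_0$ (in $H_0'$: of the $F'$ in the central $W_0'$), and let $p_1=\min S_1$ and $\tau=\max S_1$. Let $S_2$ be the set of positions of the other displayed $F$, and let $p_2=\min S_2$ and $D=p_2-p_1>0$. If $k=3$, let $p_3=p_2+|F|+|P^+|$ be the first position of $\Theta$. We call the central $W_0$ of $H_0$ the \emph{first core} and the displayed $P^-FP^+$ the \emph{second core}. Translation by $D$ maps the first core of $H_0$ onto the second and preserves letters.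

\textbf{Left part.} The following lemma supplies the motions to the left.

\begin{lemma}\label{lem:left}
Let $H$ be a word and $\mathcal{M}$ a finite nonempty set of pairs $(s,\delta)$, where $s$ is a chain of $H$, of some length $r$, and $\delta\in\mathbb{Z}^r$ satisfies $\delta_1\ge\dots\ge\delta_r\ge1$. There is a word $E$ such that in $EH$, for each $(s,\delta)\in\mathcal{M}$, there is an integer $\lambda\ge1$ for which $s-\lambda\delta$ is a chain lying in $E$ with the same pattern as $s$.
\end{lemma}

\begin{proof}
Treat the pairs one after the other, extending the word to the left each time. Let $y$ be the first position of the current word. Choose $\lambda\ge1$ with $s_r-\lambda\delta_r<y$, which is possible as $\delta_r\ge1$. The tuple $s-\lambda\delta$ is strictly increasing, since $(s_{i+1}-s_i)+\lambda(\delta_i-\delta_{i+1})>0$, so all its entries are less than $y$. At the new positions $s_1-\lambda\delta_1,\dots,y-1$ write the letter $H_{s_i}$ at $s_i-\lambda\delta_i$ for each $i$, and $z$ elsewhere.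
\end{proof}

For $r=1,\dots,m+1$ let $\mathcal{M}_r$ be the set of all $(s,\delta)$ where $s$ is a chain of $H_{r-1}$ of length at most $K$ and $\delta$ is an integer tuple of the same length with $|H_{r-1}|\ge\delta_1\ge\delta_2\ge\dots\ge1$. Let $E_r$ be given by Lemma~\ref{lem:left} for $H_{r-1}$ and $\mathcal{M}_r$, and put $H_r=E_rH_{r-1}$. Finally, let $U=E_{m+1}\cdots E_1H_0$ and $V=E_{m+1}\cdots E_1H_0'$. Altogether,
\[
U=E_{m+1}\cdots E_1\;\;A_K\cdots A_1\;\underbrace{P^-\,F\,P^+}_{\text{first core}}\;A_1\cdots A_K\;\;\underbrace{P^-\,F\,P^+}_{\text{second core}}\;\Theta ,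
\]
and $V$ arises from $U$ by replacing the letter $y_{n-2}$ at $\tau$ by $z$.

\subsection{The position reader separates $U$ and $V$}

\begin{lemma}\label{lem:good}
$U$ and $V$ are good, $q_i(U)=q_i(V)$ for $2\le i\le k$, and $q_1(V)<p_1=q_1(U)$.
\end{lemma}

\begin{proof}
Let $W\in\{U,V\}$. If $k=3$, the prefix $F_3$ of $\Theta=G$ starts at $p_3$, and no later position carries the first letter $y_0$ of $F_3$; so $q_3(W)=p_3$.

The prefix $G$ of the second displayed $F$ starts at $p_2$. A factor $G$ starting after $p_2$ (and before $p_3$ if $k=3$) would start in $S_2$ or in the last $P^+$. The former is impossible because $G$ begins with $y_0$, the latter by (C2). So $q_2(W)=p_2$.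

Consider a factor $F$ that starts in $H_0$ (in $V$: in $H_0'$) before $p_2$. By (C1) it does not overlap the $P^-$ of the second core, so it lies in $W_K$ (in $V$: in $W_K'$). By Lemma~\ref{lem:annuli}(a) it is the factor at $S_1$ in the case of $U$, and it does not exist in the case of $V$. Hence $q_1(U)=p_1$, and in $V$ every factor $F$ starting before $p_2$ starts in some $E_r$, hence before $p_1$. Such a factor exists: since $|F|\le K$, the pair $(S_1,(1,\dots,1))$ belongs to $\mathcal{M}_1$, so $E_1$ contains a translate of $S_1$ spelling $F$. Thus $q_1(V)$ exists and is less than $p_1$.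
\end{proof}

\subsection{Short chains do not separate $U$ and $V$}

\begin{lemma}\label{lem:chains}
Every chain of $U$ or of $V$ that has length at most $K$ and has $\tau$ as an entry is interior.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:annuli}(b) we only have to consider chains $t$ of $U$ containing all of $S_1$. Let $w$ be the pattern of $t$. At most $m=K-|F|$ entries lie outside $S_1$.

\textbf{Empty zones.} Call a set of positions empty if it contains no entry of $t$. There are $m+1$ words $E_r$, and every reservoir has $m+1$ parts, so we can choose
\begin{itemize}
\item $r\in[1,m+1]$ such that $E_r$ is empty;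
\item $i\in[1,m+1]$ such that the $i$th copy $\Gamma$ of $C_0$ in the $P^-$ of the first core is empty;
\item $j\in[1,m+1]$ such that the $j$th copy $\Lambda$ of $B$ in the $P^+$ of the first core and the $j$th copy $\Lambda+D$ of $B$ in the $P^+$ of the second core are both empty (each entry excludes at most one $j$).
\end{itemize}
From left to right, the order is
\[
E_r<\Gamma<S_1<\Lambda<\Gamma+D<S_2<\Lambda+D .
\]
The empty zones cut the entries of $t$ into consecutive groups: $T_0$ left of $E_r$; $T_1$ between $E_r$ and $\Gamma$; $T_2\supseteq S_1$ between $\Gamma$ and $\Lambda$; $T_3$ between $\Lambda$ and $\Lambda+D$; $T_4$ right of $\Lambda+D$. Groups other than $T_2$ may be empty; then there is nothing to move. The groups $T_0$ and $T_4$ will stay in place. For the others, $\Gamma+D$ (which may contain entries of $T_3$, but these move away) will receive $T_1$, the translate of the part of the first core between $\Gamma$ and $\Lambda$ will receive $T_2$, the zone $\Lambda+D$ or, in one case, $\Theta$ will receive $T_3$, and $E_r$ will receive $T_1T_2T_3$ in the motion to the left.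

\textbf{The motion to the right.} Define $t'=t+\delta$ as follows.
\begin{itemize}
\item On $T_0$ and $T_4$ put $\delta=0$.
\item On $T_2$ put $\delta=D$. As $T_2$ lies in the first core, letters are preserved, and the images lie strictly between $\Gamma+D$ and $\Lambda+D$.
\item $T_1$ has at most $m$ entries. By (C1) its pattern is a factor of the copy $\Gamma+D$ of $C_0$; send $T_1$ to such consecutive positions. Each entry is left of $\Gamma$ and its image is in $\Gamma+D$, so $\delta>D$ on $T_1$. The gaps between consecutive images are $1$, so they are at most the original gaps; hence $\delta$ is nonincreasing along $T_1$.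
\item $T_3$ has at most $m$ entries. We distinguish three cases.
 \begin{itemize}
 \item[($\alpha$)] The pattern of $T_3$ is not $G$. By (C3), send $T_3$ to consecutive positions of $\Lambda+D$ spelling its pattern.
 \item[($\beta$)] The pattern of $T_3$ is $G$, and two successive entries of $T_3$ differ by at least $2$. Then $|G|\le m$, so $k=3$ and $|T_3|=m$. By (C3), $\Lambda+D$ contains as a factor the word $G$ with a $z$ inserted at this place. Send $T_3$ to the positions of this factor other than that of the $z$.
 \item[($\gamma$)] The pattern of $T_3$ is $G$, and its entries are consecutive, starting at $\gamma_0$. Again $k=3$ and $|T_3|=m$, so there are no other entries outside $S_1$, that is, $T_0=T_1=T_4=\emptyset$ and $T_2=S_1$. The factor $G$ at $\gamma_0$ lies right of $S_1$ and, by (C2), does not overlap the $P^+$ of the first core, so $\gamma_0\ge p_1+|F|+|P^+|=p_3-D$. It starts left of $\Lambda+D$, so $\gamma_0<p_3$. Put $\delta=p_3-\gamma_0\in[1,D]$ on $T_3$. This sends $T_3$ onto $\Theta=G$.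
 \end{itemize}
 In ($\alpha$) and ($\beta$) the gaps between images are at most the original gaps, so $\delta$ is nonincreasing along $T_3$. Moreover each entry lies right of $\Lambda$ and left of $\Lambda+D$ and its image lies in $\Lambda+D$, so $1\le\delta<D$ on $T_3$. In ($\gamma$), $\delta$ is constant on $T_3$.
\end{itemize}
Letters are preserved in all cases. In ($\alpha$) and ($\beta$) the images of $T_0,\dots,T_4$ lie, respectively, left of $E_r$, in $\Gamma+D$, strictly between $\Gamma+D$ and $\Lambda+D$, in $\Lambda+D$, and right of $\Lambda+D$. In ($\gamma$) they are $S_2$ followed by $\Theta$. So $t'$ is a chain of $U$ with pattern $w$.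

\textbf{The motion to the left.} Let $s$ be the subchain of $t$ formed by $T_1,T_2,T_3$. It is a chain of $H_{r-1}$ of length at most $K$. Along $s$ the displacement $\delta$ is nonincreasing: it is nonincreasing along each group, greater than $D$ on $T_1$, equal to $D$ on $T_2$, and at most $D$ on $T_3$. It is at least $1$, and it is at most $|H_{r-1}|$ because entries and images lie in $H_{r-1}$. So $(s,\delta|_s)\in\mathcal{M}_r$, and there is an integer $\lambda\ge1$ such that $s-\lambda\,\delta|_s$ is a chain inside $E_r$ with the pattern of $s$. Since $T_0$ lies left of $E_r$ and $T_4$ lies right of it, $t''=t-\lambda\delta$ is a chain of $U$ with pattern $w$.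

Finally $t'\ne t''$, since $\delta=D\ne0$ on $S_1$, and
\[
t=\frac{\lambda}{\lambda+1}\,t'+\frac{1}{\lambda+1}\,t'' .
\]
So $t$ is interior.
\end{proof}

\section{Proofs of the theorem and the corollary}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $n=4$ was settled in Section~\ref{sec:four}. For $n=5$ take $k=2$, for $n\ge6$ take $k=3$, and let $U,V,K$ be as in Section~\ref{sec:words}. Then $K+1$ is $2n-4$ for $k=2$ and $2n-3$ for $k=3$, so $N=K+1$ is the number in the theorem. Re-index the positions of $U$ and $V$ as $1,\dots,L$, let $g$ be the morphism of Proposition~\ref{prop:hooks} for this $L$, and put $u=g(U)$, $v=g(V)$.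

By Lemmas~\ref{lem:chains} and~\ref{lem:interior}, $\operatorname{conv}\operatorname{Occ}_w(U)=\operatorname{conv}\operatorname{Occ}_w(V)$ for $1\le|w|\le N-1$. By Corollary~\ref{cor:identity}, $u=v$ is an identity of $UT_j(\mathbb{T})$ for all $j\le N$. On the other hand, assign to each variable $c\in[n]$ the generator $c$ of $\mathbb{P}_n$. By Proposition~\ref{prop:hooks} and Lemma~\ref{lem:good},
\[
\ell_k(u)-\ell_k(v)=q_1(U)-q_1(V)>0,
\]
so $u\ne v$ in $\mathbb{P}_n$ by Theorem~\ref{thm:greene}. Hence $u=v$ fails in $\mathbb{P}_n$.
\end{proof}

The construction with $k=2$ works for all $n\ge5$ and gives an identity of $UT_j(\mathbb{T})$ for all $j\le2n-4$ that fails in $\mathbb{P}_n$; together with Section~\ref{sec:four}, this already answers the question. For $n\ge6$ the choice $k=3$ improves the bound by one.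

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) For $n\le3$ this is (iii). Let $n\ge4$. Then $\operatorname{var}UT_n(\mathbb{T})\subseteq\operatorname{var}\mathbb{P}_n$ by (i), and the inclusion is strict by Theorem~\ref{thm:main}. By (ii), $\operatorname{var}\mathbb{P}_n\subseteq\operatorname{var}UT_d(\mathbb{T})$. Since $n^2/4\ge n$, we have $d\ge n+1$, so this inclusion is strict by (iv).

(b) By (iv), equality with $\operatorname{var}UT_j(\mathbb{T})$ would force $j=n$, which (a) excludes.

(c) By (ii), $D(n)$ exists and $D(n)\le\lfloor n^2/4+1\rfloor$. For $n\ge4$, Theorem~\ref{thm:main} gives $D(n)\ge N+1$, that is, $D(4)\ge5$, $D(5)\ge7$, and $D(n)\ge2n-2$ for $n\ge6$; in particular $D(6)\ge10$. The upper bounds for $n=4,5,6$ are $5,7,10$, so equality holds there. For $n\le3$ the upper bound is $n$. If $D(n)=j<n$, then by the definition of $D(n)$, the embedding of $UT_j(\mathbb{T})$ in $UT_n(\mathbb{T})$, and (i),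
\[
\operatorname{var}\mathbb{P}_n\subseteq\operatorname{var}UT_j(\mathbb{T})\subseteq\operatorname{var}UT_n(\mathbb{T})\subseteq\operatorname{var}\mathbb{P}_n .
\]
So $\operatorname{var}\mathbb{P}_n=\operatorname{var}UT_j(\mathbb{T})$ with $j\ne n$, contradicting (iv). Hence $D(n)=n$ for $n\le3$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Aird} Thomas Aird, \emph{Semigroup identities and varieties of plactic monoids}, arXiv:2304.12131 (2023).
\bibitem{Fulton} W.~Fulton, \emph{Young Tableaux}.
\bibitem{Greene} C.~Greene, \emph{An extension of Schensted's theorem}, Adv. Math. 14 (1974).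
\end{thebibliography}

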